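# Almost Gorenstein$^*$ complexes: for which $d$ and $K$ is $\delta(\Delta)$ always even?

## 1. Counting facets around ridges: the case of even $d$

Let $\Delta$ be a simplicial complex on $[n]=\{1,\dots,n\}$ of dimension $d-1$, with $f$-vector $(f_{-1},f_0,\dots,f_{d-1})$; here $f_i$ is the number of $i$-dimensional faces and $f_{-1}=1$. The $h$-vector $(h_0,\dots,h_d)$ is defined by
$$\sum_{i=0}^{d} f_{i-1}(t-1)^{d-i}=\sum_{i=0}^d h_i t^{d-i}. \tag{1.1}$$
For $0\le i\le d-1$ put
$$\eta_i(\Delta)=(h_d+h_{d-1}+\cdots+h_{d-i})-(h_0+h_1+\cdots+h_i),\qquad \delta(\Delta)=\sum_{i=0}^{d-1}\eta_i(\Delta),$$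
and $\eta_\Delta(t)=\sum_i\eta_i(\Delta)t^i$. For example, a triangle boundary has $d=2$, $f=(1,3,3)$, $h=(1,1,1)$, and $\eta_0=\eta_1=0$, so $\delta=0$.

Say that $\Delta$ is pure if all its facets have size $d$. A *ridge* is a face of size $d-1$, and $\deg G$ is the number of facets containing the ridge $G$.

**Proposition 1.1.** We have $\delta(\Delta)=\sum_k(2k-d)h_k=d f_{d-1}-2f_{d-2}$. If $\Delta$ is pure, then
$$\delta(\Delta)=\sum_{G\text{ ridge}}(\deg G-2). \tag{1.2}$$
In particular, if $d$ is even, then $\delta(\Delta)$ is even. Moreover $\eta_i=\eta_{d-1-i}$ and $\eta_0=\eta_{d-1}=h_d-1$.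

**Proof.** In $\sum_{i=0}^{d-1}\eta_i$, the number $h_k$ occurs with sign $+$ for those $i$ with $d-k\le i\le d-1$, which is $k$ times, and with sign $-$ for $k\le i\le d-1$, which is $d-k$ times. So $\delta=\sum_k(2k-d)h_k$. Setting $t=1$ in (1.1) gives $f_{d-1}=\sum_k h_k$. Differentiating (1.1) and setting $t=1$ gives $f_{d-2}=\sum_k(d-k)h_k$. Hence $df_{d-1}-2f_{d-2}=\sum_k\bigl(d-2(d-k)\bigr)h_k=\delta$. Each facet of size $d$ contains $d$ ridges, so in the pure case $\sum_G\deg G=df_{d-1}$, and (1.2) follows. If $d$ is even, both terms of $df_{d-1}-2f_{d-2}$ are even.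

Let $H=\sum_k h_k$. Then $\eta_{d-1-i}=\bigl(H-(h_0+\dots+h_i)\bigr)-\bigl(H-(h_{d-i}+\dots+h_d)\bigr)=\eta_i$, and $\eta_0=h_d-h_0=h_d-1$. $\blacksquare$

For even $d$ this was pure counting. What changes for odd $d$? The same formula says only
$$\delta(\Delta)\equiv f_{d-1}(\Delta)\pmod 2 ,$$
and the number of facets can be odd: the full triangle ($d=3$) has $\delta=3\cdot1-2\cdot 3=-3$. So for odd $d$ evenness needs a hypothesis on $\Delta$. The hypothesis we study comes from commutative algebra.

## 2. Almost Gorenstein$^*$ complexes and the statements to be proved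

Let $K$ be a field. For a graded $K$-algebra $R=\bigoplus_k R_k$ of Krull dimension $\ge1$ with canonical module $\omega_R$, the $a$-invariant is $a=-\min\{k:(\omega_R)_k\ne0\}$. We write $M(k)$ for a shift of grading, $\mu(M)$ for the minimal number of generators, and $e(M)$ for the multiplicity: if $\dim M=s$ and the Hilbert series is $H_M(t)=Q(t)/(1-t)^s$, then $e(M)=Q(1)$; also $e(0)=0$.

**Definition.** $R$ is *almost Gorenstein* if it is Cohen–Macaulay (CM) and there is an exact sequence of degree $0$
$$0\longrightarrow R\xrightarrow{\ \phi\ }\omega_R(-a)\longrightarrow C\longrightarrow0\qquad\text{with } e(C)=\mu(C).$$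
The complex $\Delta$ is *almost Gorenstein$^*$* over $K$ if its Stanley–Reisner ring $K[\Delta]$ is almost Gorenstein with $a$-invariant $0$.

Naoyuki Matsuoka and Satoshi Murai, in "Uniformly Cohen-Macaulay simplicial complexes and almost Gorenstein$^*$ simplicial complexes", arXiv:1405.7438 (2014), ask whether $\delta(\Delta)$ is even for every almost Gorenstein$^*$ complex. Only complexes of dimension at least $1$, that is $d\ge2$, are considered. The answer is no.

**Theorem A.** Let $\operatorname{char}K\ne2$ and let $\Delta$ be the complex on $\{1,\dots,6\}$ with facets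
$$125,\,126,\,134,\,136,\,145,\,234,\,235,\,246,\,356,\,456,\qquad 123$$
(the 6-vertex $\mathbb{RP}^2$ plus one missing triangle). Then $\Delta$ is almost Gorenstein$^*$ over $K$, $h(\Delta)=(1,3,6,1)$, $\eta_\Delta(t)=3t$ and $\delta(\Delta)=3$.

**Theorem B.** For $d\ge2$ let $\mathcal D(d,K)$ be the set of values $\delta(\Delta)$, with $\Delta$ almost Gorenstein$^*$ over $K$ of dimension $d-1$.

1. If $d$ is even or $\operatorname{char}K=2$, then $\mathcal D(d,K)=2\mathbb Z_{\ge0}$.
2. If $d=3$ and $\operatorname{char}K\ne2$, then $\mathcal D(3,K)=\mathbb Z_{\ge0}\setminus\{1\}$.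
3. If $d=2m+1\ge5$ and $\operatorname{char}K\ne2$, then $2\mathbb Z_{\ge0}\cup\{\text{odd }k\ge3^m\}\subseteq\mathcal D(d,K)\subseteq\mathbb Z_{\ge0}\setminus\{1\}$.

In particular, for fixed $d\ge 2$ and $K$, $\delta$ is always even if and only if $d$ is even or $\operatorname{char}K=2$.

For odd $d\ge5$ the theorem does not say which odd values between $3$ and $3^m-2$ occur. The odd values in part 3 come from the following.

**Theorem C.** Let $\operatorname{char}K\ne2$, $m\ge1$, $d=2m+1$ and $n_1,\dots,n_m\ge3$. There is an almost Gorenstein$^*$ complex over $K$ of dimension $d-1$ with $\delta=n_1n_2\cdots n_m$.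

## 3. The canonical module as a system of cycle spaces

Put $S=K[x_1,\dots,x_n]$, $\mathfrak m=(x_1,\dots,x_n)$, $R=K[\Delta]$, and $e_F=\sum_{v\in F}e_v\in\mathbb Z^n$. Let $[A:G]=\pm1$ be the incidence sign of a face $A$ and a face $G\subset A$ with one vertex less. All chain complexes are augmented, so they include $\emptyset$, and $\{\emptyset\}$ is the sphere $S^{-1}$.

We use these textbook facts. *Reisner's criterion*: $\Delta$ is CM over $K$ iff $\tilde H_i(\operatorname{lk}F;K)=0$ for all faces $F$, including $\emptyset$, and all $i<\dim\operatorname{lk}F$. CM complexes are pure. If $R$ is CM of dimension $d$, then $\omega=\omega_R$ is the graded $K$-dual of $H^d_{\mathfrak m}(R)$; it is CM of dimension $d$, and $H_\omega(t)=(-1)^dH_R(t^{-1})$.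

**Step 1: computing $\omega$.** The aim is to describe $\omega$ degree by degree. Let $\Delta$ be CM. The local cohomology $H^d_{\mathfrak m}(R)$ comes from the Čech complex with terms $\bigoplus_{|A|=j}R_{x^A}$, where $R_{x^A}=0$ unless $A\in\Delta$. Fix $b\in\mathbb Z^n$ with negative support $N$ and positive support $P$. Then $(R_{x^A})_b$ is $K$ if $N\subseteq A$ and $A\cup P\in\Delta$, and is $0$ otherwise. If there is $v\in P$, a set $A\not\ni v$ is allowed iff $A\cup v$ is allowed. Pairing $A$ with $A\cup v$ exhibits the degree $b$ complex as the cone of an identity map, so it is exact. Hence $H^d_{\mathfrak m}(R)$ lives in degrees $-a$ with $a\in\mathbb N^n$. For such $a$ with support $F$, the degree $-a$ complex has one copy of $K$ for each face $A\supseteq F$, in position $|A|$, with differential given by the signs $[A:G]$. Its $d$-th cohomology is the cokernel of the map from ridges to facets, and the dual of a cokernel is the kernel of the transpose: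
$$\omega_a=Z_F:=\Bigl\{(c_A)_{A\supseteq F\text{ facet}}:\ \sum_{A\supset G}[A:G]c_A=0\ \text{ for all ridges }G\supseteq F\Bigr\}. \tag{3.1}$$
Here $\omega_a=0$ if $F\notin\Delta$. If each $A\supseteq F$ is oriented as ($F$, then $A\setminus F$), the conditions in (3.1) become the cycle conditions in the link, so
$$Z_F\cong\tilde H_{d-1-|F|}(\operatorname{lk}F;K).$$
Multiplication by $x_v$ from degree $-a-e_v$ to degree $-a$ of the Čech complex is the identity on the terms $A\supseteq F\cup v$. Dually, $x_v:\omega_a\to\omega_{a+e_v}$ is the restriction $Z_F\to Z_{F\cup v}$ that forgets the facets not containing $v$. It is the identity if $v\in F$.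

In particular $\omega_0=Z_\emptyset=\tilde H_{d-1}(\Delta;K)$, and $\omega$ has no negative degrees, so $a(R)=0$ iff $\tilde H_{d-1}(\Delta;K)\ne0$. For an $n$-cycle ($d=2$), every $Z_F$ is one-dimensional, spanned by the restriction of the fundamental cycle, so $\omega\cong R$. For the full simplex on $G$ with $|G|=d$, condition (3.1) at the ridge $G\setminus v$, $v\in G\setminus F$, forces $c_G=0$ unless $F=G$; so $\omega_{K[x_G]}=K[x_G](-e_G)$.

**Step 2: the cokernel.** We make $\phi$ and $C$ explicit. A degree $0$ map $\phi:R\to\omega$ is given by $z=\phi(1)\in Z_\emptyset$, so it is $\mathbb Z^n$-graded. It sends $x^a$ with support $F$ to the restriction $z|_F$. Hence $\phi$ is injective iff $z_A\ne0$ for all facets $A$; we then call $z$ *nowhere zero*. Let $z$ be nowhere zero and $C=\omega/Rz$. If $\operatorname{supp}a=F\in\Delta$, then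
$$C_a=C_F:=Z_F/Kz|_F .$$
We have $C_A=0$ for facets $A$. For a ridge $G$, $Z_G$ is the kernel of one equation with all $\deg G$ coefficients nonzero, so $\dim C_G=\deg G-2$. Multiplication by $x_v$ is bijective on $C_a$ if $v\in\operatorname{supp}a$. So $(C/\mathfrak mC)_a=0$ when $a$ has an entry $\ge2$, and minimal generators sit in squarefree degrees:
$$\mu(C)=\sum_{F\in\Delta}\dim\Bigl(C_F\Big/\sum_{v\in F}\operatorname{im}(C_{F\setminus v}\to C_F)\Bigr). \tag{3.2}$$
Since $z$ has the lowest degree in $\omega$, it is a minimal generator. So
$$\mu(C)=\mu(\omega)-1, \tag{3.3}$$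
and $\mu(C)$ does not depend on the choice of $z$.

**Proposition 3.1.** Let $\Delta$ be CM, $z\in Z_\emptyset$ nowhere zero, and $C=\omega/Rz$.

1. If $C\ne0$, then $C$ is CM of dimension $d-1$. In all cases $H_C(t)=\eta_\Delta(t)/(1-t)^{d-1}$ and $e(C)=\delta(\Delta)\ge0$, and $C=0$ iff $\delta(\Delta)=0$. Also $\dim_K\omega_0=h_d$.
2. $\mu(C)\le\delta(\Delta)$. If equality holds, then $C$ has exactly $\eta_i$ minimal generators of total degree $i$, for every $i$.

Consequently, $\Delta$ is almost Gorenstein$^*$ iff $\Delta$ is CM and there is a nowhere zero $z\in\tilde H_{d-1}(\Delta;K)$ with $\mu(C)=\delta(\Delta)$.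

**Proof.** Let $A$ be a facet. Multiplying by $x^A$ moves any element of $C$ into degrees whose support contains $A$, where $C$ vanishes. So $C$ vanishes after inverting $x^A$, and hence after localizing at the minimal prime $(x_v:v\notin A)$ of $R$. All minimal primes have this form, so $\dim C\le d-1$. The depth lemma for $0\to R\to\omega\to C\to0$ gives $\operatorname{depth}C\ge\min(\operatorname{depth}R-1,\operatorname{depth}\omega)= d-1$ if $C\ne0$. So $C\neq 0$ is CM of dimension $d-1$.

From $H_R(t)=\sum_ih_it^i/(1-t)^d$ we get $H_\omega(t)=\sum_ih_{d-i}t^i/(1-t)^d$; in particular $\dim\omega_0=h_d$. Thus $H_C(t)=\sum_i(h_{d-i}-h_i)t^i/(1-t)^d$. On the other hand $(1-t)\eta_\Delta(t)$ has coefficient $\eta_0=h_d-h_0$ at $t^0$, coefficient $\eta_i-\eta_{i-1}=h_{d-i}-h_i$ at $t^i$ for $1\le i\le d-1$, and coefficient $-\eta_{d-1}=h_0-h_d$ at $t^d$. So $H_C(t)=\eta_\Delta(t)/(1-t)^{d-1}$. If $C\neq 0$, its multiplicity is $\eta_\Delta(1)=\delta$, and it is positive. If $C=0$, then $\eta_\Delta=0$ and $\delta=0$.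

For part 2 let $C\ne0$. Extending $K$ to an infinite field changes neither the Hilbert series, nor the CM property, nor the number of generators in each degree. So there is a linear system of parameters $\theta$ for $C$. It is a regular sequence of length $d-1$, so $C/\theta C$ has Hilbert series $\eta_\Delta(t)$ and length $\delta$. Since $\theta C\subseteq\mathfrak mC$, we get $\mu(C)=\ell(C/\mathfrak mC)\le\ell(C/\theta C)=\delta$. Equality forces $\theta C=\mathfrak mC$, and then $C/\mathfrak mC$ has Hilbert series $\eta_\Delta(t)$. The final claim restates the definition using Steps 1 and 2. $\blacksquare$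

**Two graphs ($d=2$).** First let $\Delta$ be two triangles sharing one vertex $v$. It is a connected graph, hence CM. The sum $z$ of the two fundamental cycles is nowhere zero, and $\delta=\deg v-2=2$ by (1.2). Here $\dim C_\emptyset=1$, $\dim C_v=2$, and $C$ vanishes at the other vertices and at the edges. The map $Z_\emptyset\to Z_v$ is injective, so $C_\emptyset\to C_v$ is injective, since it is obtained by dividing both sides by the line spanned by $z$. By (3.2), $\mu(C)=1+(2-1)=2=\delta$: this graph is almost Gorenstein$^*$.

Now take the *theta graph* with edges $12,23,34,14,13$: two branch vertices $1,3$ joined by three paths. Again $\delta=1+1=2$. A cycle is constant, up to sign, along each of the three paths, and the three values $a,b,c$, suitably signed, satisfy $a+b+c=0$. So a nowhere zero $z$ exists iff $K\ne\mathbb F_2$. The map $Z_\emptyset\to Z_1$ between 2-dimensional spaces is injective, hence bijective, and the same holds for $Z_\emptyset\to Z_3$. So $C_\emptyset$, of dimension 1, generates $C$. Hence $\mu(C)=1<2=\delta$, and the theta graph is not almost Gorenstein$^*$.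

## 4. Three disks on a circle: an odd $\delta$, but too few generators

Let $d=3$. Formula (1.2) suggests how to make $\delta$ odd: arrange an odd number of edges of degree $3$ and let all others have degree $2$. The obvious way is to glue three disks along a common circle of length $3$. Take the facets
$$123;\qquad 124,134,234;\qquad 125,135,235.$$
This is the union of the boundaries of the tetrahedra $1234$ and $1235$, which share the triangle $123$. The edges $12,13,23$ have degree $3$ and the others degree $2$, so $\delta=3$. The complex is connected and, by Mayer–Vietoris, $\tilde H_1=0$. The links of $1,2,3$ are theta graphs and those of $4,5$ are triangles, all connected, so $\Delta$ is CM by Reisner's criterion. The cycles are $z=a\,\partial[1234]+b\,\partial[1235]$, with coefficient $-(a+b)$ at $123$. So a nowhere zero $z$ exists as soon as $K\ne\mathbb F_2$.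

Here is where it stops. The space $C_\emptyset$ is one-dimensional. For $F$ equal to one of $1,2,3,12,13,23$, the space $Z_F$ has dimension $2$, and $Z_\emptyset\to Z_F$ is injective, because $F$ lies in a facet containing $4$, with coefficient $\pm a$, and in one containing $5$, with coefficient $\pm b$. So $C_\emptyset\to C_F$ is bijective for these $F$, and all other $C_F$ with $F\ne\emptyset$ vanish. Hence $\mu(C)=1$ while $\delta=3$.

The single class in degree $0$ generates everything, and it exists because there are two independent global cycles. We want three sheets along the curve *locally*, but only one cycle *globally*, i.e. $h_3=1$. Two of the three sheets must then be forced to carry the same coefficient. This happens if they belong to one surface that meets the curve from both sides with the same sign; the cycle condition along the curve then reads $\alpha+\alpha+c=0$. So we should glue a disk to a one-sided curve in the projective plane, and we should expect the coefficient $c=-2\alpha$ to cause trouble exactly in characteristic $2$.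

## 5. The six-vertex projective plane plus a triangle

We prove Theorem A. Let $\Gamma$ be $\Delta$ without the facet $123$.

**Step 1: local structure.** All 15 edges occur in $\Gamma$, each in exactly two facets:

- 12: 125, 126; 13: 134, 136; 14: 134, 145; 15: 125, 145; 16: 126, 136;
- 23: 234, 235; 24: 234, 246; 25: 125, 235; 26: 126, 246; 34: 134, 234;
- 35: 235, 356; 36: 136, 356; 45: 145, 456; 46: 246, 456; 56: 356, 456.

The vertex links in $\Gamma$ are 5-cycles:

- lk 1: 2‑5‑4‑3‑6; lk 2: 1‑5‑3‑4‑6; lk 3: 1‑4‑2‑5‑6;
- lk 4: 1‑3‑2‑6‑5; lk 5: 1‑2‑3‑6‑4; lk 6: 1‑2‑4‑5‑3.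

In $\Delta$ the links of $4,5,6$ are unchanged. The links of $1,2,3$ acquire the chords $23$, $13$, $12$ respectively. Each chord joins two nonadjacent vertices of the 5-cycle, so these links become theta graphs.

**Step 2: numbers.** We have $f=(1,6,15,11)$, and (1.1) gives $h=(1,3,6,1)$. So $\eta_0=1-1=0$, $\eta_1=(1+6)-(1+3)=3$, $\eta_2=(1+6+3)-(1+3+6)=0$. Thus $\eta_\Delta(t)=3t$ and $\delta=3$; as a check, $3\cdot11-2\cdot15=3$.

**Step 3: the cycle space.** We compute $\tilde H_2(\Delta;K)$ with $\partial[xyz]=[yz]-[xz]+[xy]$ for $x<y<z$. Put $c_{125}=\alpha$. The following edges, taken in order, determine the other coefficients on $\Gamma$: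

- 15: $c_{145}=-\alpha$; 14: $c_{134}=-\alpha$; 34: $c_{234}=\alpha$;
- 24: $c_{246}=\alpha$; 26: $c_{126}=\alpha$; 16: $c_{136}=-\alpha$;
- 36: $c_{356}=-\alpha$; 35: $c_{235}=\alpha$; 45: $c_{456}=\alpha$.

The edges 25 ($c_{125}=c_{235}$), 46 ($c_{246}=c_{456}$) and 56 ($c_{356}+c_{456}=0$) then hold. The three edges of the new triangle give
$$12:\ 2\alpha+c_{123}=0,\qquad 13:\ -2\alpha-c_{123}=0,\qquad 23:\ 2\alpha+c_{123}=0 .$$
So $\tilde H_2(\Delta;K)=Kz$, where $z$ is $\pm1$ on $\Gamma$ and $-2$ on $123$. As $\operatorname{char}K\ne2$, $z$ is nowhere zero. (In characteristic $2$ the only cycles vanish on $123$, so $\Delta$ is not almost Gorenstein$^*$ there.)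

**Step 4: CM.** $\Delta$ is connected, and its reduced Euler characteristic is $-1+6-15+11=1$. Since $\dim\tilde H_2=1$ and $\tilde H_0=0$, also $\tilde H_1=0$. Vertex links are connected graphs and edge links are nonempty. By Reisner's criterion $\Delta$ is CM, and $a=0$ because $\tilde H_2\neq0$.

**Step 5: generators.** We compute $\mu(C)$ from (3.2). First, $C_\emptyset=0$ since $Z_\emptyset=Kz$. Also $C_4=C_5=C_6=0$, because these links are cycles. For $v\in\{1,2,3\}$, $Z_v$ is the cycle space of a theta graph, so $\dim C_v=2-1=1$. For edges, $\dim C_e=\deg e-2$ is $1$ for $e=12,13,23$ and $0$ otherwise, and $C_A=0$ for facets. Let $v\ne w$ be in $\{1,2,3\}$. Then $w$ is a branch vertex of the theta graph $\operatorname{lk}v$, and $Z_v\to Z_{vw}$ restricts a cycle to the three edges at $w$. It is injective, because a cycle is constant up to sign along each of the three paths. Since $\dim Z_{vw}=3-1=2$, it is bijective, and it maps $z|_v$ to $z|_{vw}$. So $C_v\to C_{vw}$ is bijective, and no new generator appears in the degrees $12,13,23$. Hence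
$$\mu(C)=\dim C_1+\dim C_2+\dim C_3=3=\delta(\Delta),$$
and $\Delta$ is almost Gorenstein$^*$ by Proposition 3.1. $\blacksquare$

So the question is answered in the negative. We now prove Theorem B, which says exactly when parity fails.

## 6. The cokernel is self-dual, and $\delta\ne1$

The main tool is $\mathbb Z^n$-graded local duality (Goto–Watanabe, *On graded rings II*; Bruns–Herzog §3.6). If $R$ is CM of dimension $d$, then $\operatorname{Ext}^i_R(M,\omega)$ is, naturally and $\mathbb Z^n$-gradedly, the graded dual of $H^{d-i}_{\mathfrak m}(M)$ for finitely generated $\mathbb Z^n$-graded $M$. It has three consequences.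

- $\operatorname{Hom}_R(M,\omega)=0$ if $\dim M<d$.
- For a face $G$ with $|G|=d-1$, $\operatorname{Ext}^1_R(K[x_G],\omega)$ is the dual of $H^{d-1}_{\mathfrak m}(K[x_G])$, namely $\omega_{K[x_G]}=K[x_G](-e_G)$. More generally, $\operatorname{Ext}^1_R(K[x_G](-b),\omega)\cong K[x_G](-e_G+b)$.
- $\operatorname{Ext}^1_R(\omega,\omega)=0$, since $\omega$ is CM of dimension $d$. We also recall that $\operatorname{Hom}_R(\omega,\omega)=R$.

**Lemma 6.1.** Let $\Delta$ be CM, $z$ nowhere zero, $C=\omega/Rz$. Then $\operatorname{Ext}^1_R(C,\omega)\cong C$ as $\mathbb Z^n$-graded modules.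

**Proof.** Apply $\operatorname{Hom}_R(-,\omega)$ to $0\to R\xrightarrow{z}\omega\to C\to0$. Since $\dim C<d$, the term $\operatorname{Hom}(C,\omega)$ vanishes, and we get
$$0\to\operatorname{Hom}(\omega,\omega)\to\operatorname{Hom}(R,\omega)\to\operatorname{Ext}^1_R(C,\omega)\to\operatorname{Ext}^1_R(\omega,\omega)=0 .$$
The first map sends $f$ to $f(z)$. With $\operatorname{Hom}(\omega,\omega)=R$ and $\operatorname{Hom}(R,\omega)=\omega$ it is $r\mapsto rz$. Its cokernel is $C$. $\blacksquare$

**Proposition 6.2.** If $d\ge2$ and $\Delta$ is almost Gorenstein$^*$ of dimension $d-1$, then $\delta(\Delta)\ne1$.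

**Proof.** Suppose $e(C)=\mu(C)=1$. By (3.2) the generator of $C$ has a squarefree degree $e_F$, so $C\cong(S/J)(-e_F)$ with $J$ a proper $\mathbb Z^n$-graded, i.e. monomial, ideal. We have $x^a\in J$ iff $C_{a+e_F}=0$ iff $C_{\operatorname{supp}(a)\cup F}=0$. This depends only on $\operatorname{supp}(a)\setminus F$, so $J$ is generated by squarefree monomials in the variables outside $F$. Thus $S/J$ is a Stanley–Reisner ring; it is CM of dimension $d-1$ and multiplicity $1$ because $C$ is. It is therefore pure, and its number of facets is its multiplicity $1$. So $S/J=K[x_G]$ with $|G|=d-1$, and $F\subseteq G$ since no variable of $F$ occurs in the generators of $J$. By Lemma 6.1,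
$$K[x_G](-e_F)\cong C\cong\operatorname{Ext}^1_R(K[x_G](-e_F),\omega)\cong K[x_G](-e_G+e_F).$$
Comparing generator degrees gives $e_F=e_G-e_F$, i.e. $e_G=2e_F$. The entries of $e_G$ are $0$ or $1$, so $G=\emptyset$, contradicting $|G|=d-1\ge1$. $\blacksquare$

## 7. Splitting the cycle space, and evenness in characteristic 2

Let $\operatorname{char}K=2$. A first idea: over $K=\mathbb F_2$ a nowhere zero cycle has all coefficients $1$, so the cycle condition says that every $\deg G$ is even, and (1.2) makes $\delta$ even. This stops working for larger $K$. Over $\mathbb F_4=\{0,1,\zeta,\zeta^2\}$ the three-disk complex of Section 4 is CM, has a nowhere zero cycle with coefficients $1,\zeta,\zeta^2$ on the three disks (since $1+\zeta+\zeta^2=0$), and has $\delta=3$. It is not almost Gorenstein$^*$. So we must use $\mu(C)=\delta$ in order to replace $z$ by a cycle with coefficients in $\mathbb F_2$. The tool is a splitting of the cycle space by blocks of facets. For the two triangles sharing a vertex in Section 3, the blocks are the two triangles.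

**Lemma 7.1.** Let $d\ge2$ and let $\Delta$ be almost Gorenstein$^*$ over $K$ (any characteristic), with nowhere zero cycle $z$ satisfying $\mu(C)=\delta(\Delta)$. The set of facets has a partition $\Phi_1,\dots,\Phi_b$, $b=h_d$, such that the restrictions $z|_{\Phi_1},\dots,z|_{\Phi_b}$, extended by zero, form a basis of $\tilde H_{d-1}(\Delta;K)$.

**Proof.** If $h_d=1$, then $\tilde H_{d-1}(\Delta;K)=Kz$ and one block suffices. Let $h_d>1$, so that $\dim C_0=h_d-1>0$ and $C\ne0$.

**Step 1: decompose $C_0$ by ridges.** We use duality to show
$$C_0=\bigoplus_{G\text{ ridge}}W_G,\qquad x_vW_G=0\ \text{ for all } v\notin G. \tag{7.1}$$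
Let $N\subseteq C$ be the submodule generated by all elements of total degree $\le d-2$, and $Q=C/N$. If $\operatorname{supp}a=F$, then, under $C_a=C_F$, $N_a$ is the sum of the images of $C_{F'}\to C_F$ over $F'\subseteq F$ with $|F'|\le d-2$. So $N_a$ and $Q_a$ depend only on $F$; write $N_F$ and $Q_F$. If $|F|\le d-2$, then $N_F=C_F$ and $Q_F=0$. If $|F|=d$, then $C_F=0$ and $Q_F=0$. So $Q$ lives in degrees whose support is a ridge $G$. There $x_v$ is bijective for $v\in G$ and zero for $v\notin G$. Hence
$$Q\cong\bigoplus_G K[x_G](-e_G)^{g_G},\qquad g_G=\dim Q_G .$$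
Since $Q_G=C_G/\sum_{v\in G}\operatorname{im}C_{G\setminus v}$, $\sum_Gg_G$ is the number of minimal generators of $C$ of total degree $d-1$. By Proposition 3.1 it equals $\eta_{d-1}=h_d-1$.

As $\dim N<d$, we have $\operatorname{Hom}_R(N,\omega)=0$. The sequence $0\to N\to C\to Q\to0$, the formulas of Section 6 and Lemma 6.1 give an injection
$$\bigoplus_GK[x_G]^{g_G}\cong\operatorname{Ext}^1_R(Q,\omega)\hookrightarrow\operatorname{Ext}^1_R(C,\omega)\cong C .$$
The shifts $-e_G$ and $+e_G$ have cancelled. In degree $0$ the left side has dimension $\sum_Gg_G=h_d-1=\dim C_0$, so the map is bijective there. The image $W_G$ of the degree $0$ part of $K[x_G]^{g_G}$ is killed by all $x_v$ with $v\notin G$.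

**Step 2: translate into functions on facets.** Let $X$ be the set of facets. For $w\in Z_\emptyset$ let $f_w=(w_A/z_A)_{A\in X}$, and put $\mathcal A=\{f_w:w\in Z_\emptyset\}\subseteq K^X$. Then $f_z=1\in\mathcal A$ and $\dim\mathcal A=h_d$. The class of $w$ in $C_0$ is killed by $x_v$ iff $w|_v\in Kz|_v$, i.e. iff $f_w$ is constant on the facets containing $v$. For a ridge $G$ let $\mathcal A_G$ be the space of functions on $X$ that are constant on the facets containing $v$, for each vertex $v\notin G$. By (7.1), $\mathcal A\subseteq K1+\sum_G\mathcal A_G$.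

**Step 3: describe $\mathcal A_G$.** Let $D_1,\dots,D_r$ be the vertex sets of the connected components of the induced subcomplex on the vertices outside $G$. For a facet $A$, the face $A\setminus G$ is nonempty, so it lies in exactly one $D_j$. Let $\mathcal D_j$ be the set of facets with $A\setminus G\subseteq D_j$. Take $f\in\mathcal A_G$. Two adjacent vertices outside $G$ lie in a common facet, so the constants of $f$ at these vertices agree. Hence $f$ has the same constant at all vertices of $D_j$, and $f$ is constant on $\mathcal D_j$. Conversely, all facets containing a vertex $v\in D_j$ lie in $\mathcal D_j$, so each indicator $1_{\mathcal D_i}$ is in $\mathcal A_G$. Thus $\mathcal A_G$ is the span of $1_{\mathcal D_1},\dots,1_{\mathcal D_r}$.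

**Step 4: these indicators lie in $\mathcal A$.** We show that $z|_{\mathcal D_j}$ is a cycle. A ridge $G'\ne G$ has a vertex outside $G$, so all facets containing $G'$ belong to the same class. The coefficient of $\partial(z|_{\mathcal D_j})$ at $G'$ is therefore either the coefficient of $\partial z$, which is $0$, or an empty sum. So $\partial(z|_{\mathcal D_j})=s[G]$ for some $s\in K$, and $0=\partial\partial(z|_{\mathcal D_j})=s\,\partial[G]$. Since $d\ge2$, $G\ne\emptyset$ and $\partial[G]\ne0$; so $s=0$. Hence $1_{\mathcal D_j}\in\mathcal A$, and with Step 2, $\mathcal A=K1+\sum_G\mathcal A_G$ is spanned by $1$ and such indicators.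

**Step 5: $\mathcal A$ is closed under products.** For a fixed $G$ the $1_{\mathcal D_j}$ are orthogonal idempotents with sum $1$. Let $G'\ne G$ be another ridge, with components $D'_k$ and classes $\mathcal D'_k$. The set $G'\setminus G$ is a nonempty face outside $G$, so it lies in one component $D_{j_0}$. For $j\ne j_0$ the set $D_j$ is disjoint from $G'$. It is connected in the complement of $G'$, so it lies in one component $D'_k$. Every facet in $\mathcal D_j$ meets $D_j$, so $\mathcal D_j\subseteq\mathcal D'_k$ for this $k$. Thus $1_{\mathcal D_j}1_{\mathcal D'_k}\in\{1_{\mathcal D_j},0\}\subseteq\mathcal A$ for all $j\ne j_0$ and all $k$. Finally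
$$1_{\mathcal D_{j_0}}1_{\mathcal D'_k}=1_{\mathcal D'_k}-\sum_{j\ne j_0}1_{\mathcal D_j}1_{\mathcal D'_k}\in\mathcal A .$$

**Step 6: conclude.** $\mathcal A$ is a unital subalgebra of $K^X$ spanned by indicators $1_{X_1},\dots,1_{X_s}$. It contains all products of factors $1_{X_i}$ or $1-1_{X_i}$, one for each $i$. The nonzero ones are the indicators of the blocks of a partition of $X$, and every $X_i$ is a union of blocks. So $\mathcal A$ is the algebra of functions constant on these blocks $\Phi_1,\dots,\Phi_b$, and $b=\dim\mathcal A=h_d$. Under the bijection $\mathcal A\to Z_\emptyset$, $f\mapsto fz$, the basis $1_{\Phi_i}$ becomes the basis $z|_{\Phi_i}$. $\blacksquare$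

**Proposition 7.2.** If $\operatorname{char}K=2$, $d\ge2$ and $\Delta$ is almost Gorenstein$^*$ over $K$, then every ridge is in an even number of facets, and $\delta(\Delta)$ is even.

**Proof.** By Lemma 7.1, $\{w\in Z_\emptyset:\operatorname{supp}w\subseteq\Phi_i\}=K\,z|_{\Phi_i}$ is one-dimensional. It is the solution space of a system of linear equations with coefficients in $\mathbb F_2$, since all signs are $1$. Hence it is spanned by a vector with entries in $\mathbb F_2$. This vector is a multiple of $z|_{\Phi_i}$, so it is nonzero on all of $\Phi_i$, and it must be $1_{\Phi_i}$. So $1=\sum_i1_{\Phi_i}$ is a cycle, which says that $\deg G$ is even for every ridge $G$. By (1.2), $\delta$ is even. $\blacksquare$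

## 8. Gluing along a ridge

To realize values of $\delta$ we need one operation; it generalizes the two triangles sharing a vertex.

**Lemma 8.1.** Let $d\ge2$, and let $\Delta,\Gamma$ be almost Gorenstein$^*$ of dimension $d-1$ over $K$ with $\Delta\cap\Gamma=2^G$, where $|G|=d-1$. Then $\Delta'=\Delta\cup\Gamma$ is almost Gorenstein$^*$ and $\delta(\Delta')=\delta(\Delta)+\delta(\Gamma)+2$.

**Proof.** **Step 1: CM and $\omega$.** In the exact sequence $0\to K[\Delta']\to K[\Delta]\oplus K[\Gamma]\to K[x_G]\to0$ the middle has depth $d$ and the right term depth $d-1$. So $K[\Delta']$ has depth $d$ and is CM. Since $H^{d-1}_{\mathfrak m}$ of the middle term and $H^d_{\mathfrak m}(K[x_G])$ vanish, the long exact sequence reduces to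
$$0\to H^{d-1}_{\mathfrak m}(K[x_G])\to H^d_{\mathfrak m}(K[\Delta'])\to H^d_{\mathfrak m}(K[\Delta])\oplus H^d_{\mathfrak m}(K[\Gamma])\to0 ,$$
and dualizing gives
$$0\to\omega_\Delta\oplus\omega_\Gamma\to\omega_{\Delta'}\to K[x_G](-e_G)\to0. \tag{8.1}$$

**Step 2: the cycle.** Let $z_\Delta,z_\Gamma$ be the nowhere zero cycles. The facets of $\Delta'$ are those of $\Delta$ and those of $\Gamma$, with none in common. So $z'=z_\Delta+z_\Gamma$ is a nowhere zero cycle of $\Delta'$.

**Step 3: count generators.** Let $S$ be the polynomial ring on the vertices of $\Delta'$. Tensoring (8.1) with $K$ over $S$ gives the exact sequence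
$$\operatorname{Tor}_1^S(K[x_G](-e_G),K)\to(\omega_\Delta\oplus\omega_\Gamma)\otimes K\to\omega_{\Delta'}\otimes K\to K(-e_G)\to0 .$$
As $K[x_G]=S/(x_v:v\notin G)$, the Tor term lives in degrees $e_G+e_v$, $v\notin G$, i.e. in degrees $e_A$ with $|A|=d$. In such a degree $\omega_\Delta\otimes K$ vanishes: if $A\notin\Delta$ then $(\omega_\Delta)_{e_A}=0$, and if $A\in\Delta$ then $A$ is a facet and $(\omega_\Delta)_{e_A}=K\,x^Az_\Delta\subseteq\mathfrak m\omega_\Delta$. The same holds for $\Gamma$. So the first map is zero, and $\mu(\omega_{\Delta'})=\mu(\omega_\Delta)+\mu(\omega_\Gamma)+1$. By (3.3), $\mu(\omega_\Delta)=\delta(\Delta)+1$ and $\mu(\omega_\Gamma)=\delta(\Gamma)+1$. Therefore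
$$\mu(\omega_{\Delta'}/z'K[\Delta'])=\delta(\Delta)+\delta(\Gamma)+2 .$$

**Step 4: compare with $\delta(\Delta')$.** Here $f_{d-1}$ is additive and $f_{d-2}$ is additive up to $-1$, for the common ridge $G$. So $df_{d-1}-2f_{d-2}$ is additive up to $+2$, and $\delta(\Delta')=\delta(\Delta)+\delta(\Gamma)+2$. Proposition 3.1 applies. $\blacksquare$

The boundary of a $d$-simplex is CM by Reisner's criterion, since its links are again boundaries of simplices. Its fundamental cycle is nowhere zero and all its ridges have degree $2$, so $\delta=0$ and $C=0$ by Proposition 3.1. Hence it is almost Gorenstein$^*$ and $0\in\mathcal D(d,K)$. Given an almost Gorenstein$^*$ complex and one of its ridges $G$, we can glue on the boundary of the simplex on $G$ and two new vertices. So for all $d\ge2$: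
$$k\in\mathcal D(d,K)\ \Longrightarrow\ k+2\in\mathcal D(d,K),\qquad\text{and}\qquad 2\mathbb Z_{\ge0}\subseteq\mathcal D(d,K). \tag{8.2}$$

**Proof of Theorem B, parts 1 and 2.** We have $\delta\ge0$ by Proposition 3.1 and $\delta\ne1$ by Proposition 6.2; this gives all inclusions $\mathcal D(d,K)\subseteq\mathbb Z_{\ge0}\setminus\{1\}$. If $d$ is even or $\operatorname{char}K=2$, then $\delta$ is even by Proposition 1.1 or Proposition 7.2, and (8.2) gives all even values: this is part 1. If $d=3$ and $\operatorname{char}K\ne2$, Theorem A gives $3\in\mathcal D(3,K)$, and (8.2) gives all even numbers and all odd numbers $\ge3$: this is part 2. $\blacksquare$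

For part 3 we have the upper inclusion and the even values. It remains to prove Theorem C and use it.

## 9. Degree-two quotients of joins of cycles: odd $\delta$ for every odd $d\ge3$

**A join does not work.** To raise $d$ by $2$ one may try to join the complex $\Delta$ of Theorem A with a $k$-cycle $\Gamma$, $k\ge3$. Links of $\Delta*\Gamma$ are joins of links, so by the Künneth formula $\Delta*\Gamma$ is CM and $Z_{F\cup B}\cong Z_F\otimes Z_B$ for $F\in\Delta$, $B\in\Gamma$, compatibly with restrictions. Here $Z_B$ is a line spanned by the restriction of the fundamental cycle $z_\Gamma$. Using $z\otimes z_\Gamma$, we get $C_{F\cup B}\cong C_F$, with bijections in the $\Gamma$-direction, so $\mu=3$ by (3.2). The ridges of $\Delta*\Gamma$ are a ridge $G$ of $\Delta$ with an edge of $\Gamma$, of degree $\deg G$, or a facet of $\Delta$ with a vertex of $\Gamma$, of degree $2$. So $\delta=3k$. The multiplicity was multiplied by $k$ and the number of generators was not; $\Delta*\Gamma$ is not almost Gorenstein$^*$.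

**What we aim for.** In Theorem A, $C_F$ has dimension $1$ exactly on the nonempty faces of the circle $T$ with edges $12,13,23$, and the maps between these spaces are bijective. So $\mu$ counts the vertices of $T$ and $\delta$ counts its edges, and a cycle has as many vertices as edges. For several cycles $T_1,\dots,T_m$ let $\Sigma=T_1*\cdots*T_m$. We want $\dim C_F=1$ exactly for the faces $F\in\Sigma$ that meet *every* $T_i$, with bijective maps between them. Then $\mu$ is the number of choices of one vertex in each $T_i$, and $\delta$ is the number of choices of one edge in each $T_i$; both are $\prod n_i$. So we need something over $\Sigma$ that has two sheets over the faces meeting every $T_i$ and one sheet over the others.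

**Step 1: the poset $\mathcal M$.** This step builds the sheets. Let $T_i$ be the $n_i$-cycle on $\mathbb Z/n_i$, $H_i$ the $2n_i$-cycle on $\mathbb Z/2n_i$, and $\tau_i:x\mapsto x+n_i$ on $H_i$. Let $\Sigma=T_1*\cdots*T_m$ and $P=H_1*\cdots*H_m$, two triangulated $(2m-1)$-spheres, and let $q:P\to\Sigma$ be reduction mod $n_i$ on each factor. The group $E=\{\pm1\}^m$ acts on $P$: $\varepsilon$ acts by $\tau_i$ on $H_i$ when $\varepsilon_i=-1$. Let $E_0=\{\varepsilon:\prod\varepsilon_i=1\}$.

Since $n_i\ge3$, $q$ is injective on each face. Over the empty face of $T_i$ there is only the empty face of $H_i$. Over each vertex or edge of $T_i$ there are exactly two faces of $H_i$, and $\tau_i$ exchanges them. So $E$ acts transitively on the set of faces of $P$ over a given $F\in\Sigma$, and the stabilizer of such a face is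
$$E_F=\{\varepsilon:\varepsilon_i=1\text{ whenever }F\cap T_i\ne\emptyset\}. \tag{9.1}$$
Moreover:

(a) If $\sigma\subseteq\tau$ and $g\sigma\subseteq\tau$ with $\tau\in P$, $g\in E$, then $g\sigma=\sigma$, because both have the same image under $q$, and $q$ is injective on $\tau$.

Let $\mathcal M=P/E_0$ be the set of $E_0$-orbits of faces of $P$, including $\bar\emptyset$, with $\alpha\le\beta$ iff $\sigma\subseteq\tau$ for some $\sigma\in\alpha,\tau\in\beta$. This is a partial order. Write $|\alpha|$ for the size of a face in $\alpha$ and $q:\mathcal M\to\Sigma$ for the induced map. Fix $\tau\in\alpha$. Every $\beta\le\alpha$ has a representative $\sigma\subseteq\tau$, by translating, and by (a) only one. Also, if $\beta_1\le\beta_2\le\alpha$ have representatives $\sigma_1,\sigma_2\subseteq\tau$, then $g\sigma_1\subseteq\sigma_2\subseteq\tau$ for some $g\in E_0$, and $g\sigma_1=\sigma_1$. So $[\bar\emptyset,\alpha]\cong2^\tau$, and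
$$q\text{ maps }[\bar\emptyset,\alpha]\text{ isomorphically onto }2^{q(\alpha)}. \tag{9.2}$$
Similarly, a chain in $\mathcal M$ lifts to a chain in $P$: choose a representative of the top element, and the others are then determined. The lift is unique up to $E_0$.

Elements of $\mathcal M$ over $F\in\Sigma$ are called *lifts* of $F$; let $\ell(F)$ be their number. By transitivity $\ell(F)=|E/E_0E_F|$. If $F$ meets all $T_i$, then $E_F=1$ and $\ell(F)=2$. If $F$ misses some $T_i$, then $E_F$ contains the element with a single $-1$ in position $i$, which is not in $E_0$, and $\ell(F)=1$. So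
$$\ell(F)=2\text{ if }F\text{ meets all }T_1,\dots,T_m,\qquad\ell(F)=1\text{ otherwise.} \tag{9.3}$$

*Examples.* If $m=1$, then $E_0=1$ and $\mathcal M$ is the face poset of the $2n_1$-cycle. If $m=2$, the two vertices of $P$ over $x\in T_1$ are exchanged by $(-1,-1)\in E_0$, so $\{x\}$ has one lift; the four edges over $\{x,y\}$, $x\in T_1$, $y\in T_2$, form two $E_0$-orbits.

**Step 2: upper intervals of $\mathcal M$ are homology spheres.** Recall that the order complex of a poset is the simplicial complex of its chains. We need:

(b) For $\alpha\in\mathcal M$, the order complex of $\mathcal M_{>\alpha}$ has the $K$-homology of $S^{2m-1-|\alpha|}$. Moreover $E$ acts trivially on $\tilde H_{2m-1}(\mathcal M_{>\bar\emptyset};K)$.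

Let $\sigma\in\alpha$. The order complex of $P_{>\sigma}$ is the barycentric subdivision of $\operatorname{lk}_P\sigma$, a sphere of dimension $2m-1-|\sigma|$. By the lifting of chains, applied to chains with bottom element $\alpha$, the chains in $\mathcal M_{>\alpha}$ are the orbits of the stabilizer $(E_0)_\sigma$ on the chains in $P_{>\sigma}$. The action preserves the order inside a chain, so the augmented chain complex of the order complex of $\mathcal M_{>\alpha}$ is the complex of coinvariants of that of $P_{>\sigma}$. The group order is a power of $2$, invertible in $K$, so taking coinvariants is exact, and the reduced homology downstairs is the coinvariants of $\tilde H_*(\operatorname{lk}_P\sigma;K)$. By (9.1) the stabilizer acts by rotations on the factors $H_i$ not met by $\sigma$, and trivially on the other factors of the join $\operatorname{lk}_P\sigma$. The top homology of a join of spheres is, naturally, the tensor product of the top homologies of the factors, and a rotation of $H_i$ fixes its fundamental cycle $\sum_x[x,x+1]$. So the stabilizer acts trivially on the homology, and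 the coinvariants are the whole homology of the sphere. The same argument shows that all of $E$ acts trivially on $\tilde H_{2m-1}(P;K)$, hence on its quotient $\tilde H_{2m-1}(\mathcal M_{>\bar\emptyset};K)$. This proves (b).

**Step 3: the complex $\Delta$.** Its vertices are those of $\Sigma$, one vertex $c'$, and one vertex $b_\alpha$ for each $\alpha\in\mathcal M$. Put $\Delta=(\Sigma*c')\cup Y$, where $Y$ consists of all
$$F\cup\{b_{\alpha_1},\dots,b_{\alpha_k}\},\qquad\alpha_1<\dots<\alpha_k\text{ in }\mathcal M,\quad F\subseteq q(\alpha_1)\quad(F\in\Sigma\text{ arbitrary if }k=0).$$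
This is closed under subsets because $q(\alpha_1)\subseteq q(\alpha_2)$, and $Y\cap(\Sigma*c')=\Sigma$. A face of $Y$ with $k\ge1$ can be enlarged: by (9.2) there is $\alpha_0\le\alpha_1$ with $q(\alpha_0)=F$, and we can add $\alpha_0$ and saturate the chain up to size $2m$. The result has size $|F|+(2m-|F|+1)=2m+1=d$. A face $F\in\Sigma$ extends to such a face by choosing a lift of $F$. The facets of $\Sigma*c'$ also have size $2m+1$. So $\Delta$ is pure of dimension $d-1$.

For $m=1$, with $n=n_1$, the facets are: $2n$ of the form (edge of $\Sigma$) $\cup\,b$; $4n$ of the form (vertex, $b$, $b$); $4n$ containing $b_{\bar\emptyset}$; and $n$ containing $c'$. Together these are $11n$. The edges number $n$ in $\Sigma$, $n$ at $c'$, $2n+4n$ joining a vertex of $\Sigma$ to a $b$, and $4n+4n$ joining two $b$'s, together $16n$. So $\delta=3\cdot11n-2\cdot16n=n$, as it should be.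

**Step 4: links of faces of $\Sigma$.** We show that for $F\in\Sigma$, including $\emptyset$,
$$\tilde H_i(\operatorname{lk}_\Delta F;K)\cong K^{\ell(F)}\text{ if }i=d-1-|F|,\quad\text{and }0\text{ otherwise.}$$
A face of $\operatorname{lk}_YF$ with nonempty chain determines a unique lift $\bar F\le\alpha_1$ of $F$, by (9.2). So $\operatorname{lk}_\Delta F=(\operatorname{lk}_\Sigma F*c')\cup\bigcup_{\bar F}Y_{\bar F}$ with
$$Y_{\bar F}=\operatorname{lk}_\Sigma F\cup\bigl\{F'\cup\{b_{\alpha_1},\dots,b_{\alpha_k}\}:k\ge1,\ \bar F\le\alpha_1<\dots<\alpha_k,\ F'\subseteq q(\alpha_1)\setminus F\bigr\},$$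
and any two of the pieces meet in $\operatorname{lk}_\Sigma F$. As $\operatorname{lk}_\Sigma F*c'$ is a cone, it is acyclic, and the chains relative to it split:
$$\tilde H_i(\operatorname{lk}_\Delta F)\cong H_i(\operatorname{lk}_\Delta F,\operatorname{lk}_\Sigma F*c')\cong\bigoplus_{\bar F}H_i(Y_{\bar F},\operatorname{lk}_\Sigma F). \tag{9.4}$$
Let $Y'\subseteq Y_{\bar F}$ be the subcomplex of faces not containing $b_{\bar F}$. We claim that $H_*(Y',\operatorname{lk}_\Sigma F)=0$. The relative chains have as basis the faces $F'\cup\{b_{\alpha_1},\dots,b_{\alpha_k}\}$ with $k\ge1$ and $\alpha_1>\bar F$. The boundary removes a vertex of $F'$, keeping $k$, or one of the $b$'s, lowering $k$. So the faces with chain length $\le k$ span subcomplexes, and the graded pieces are direct sums, over chains in $\mathcal M_{>\bar F}$, of shifted augmented chain complexes of the full simplex on $q(\alpha_1)\setminus F$. This set is nonempty as $\alpha_1>\bar F$, so the pieces are acyclic, and the claim follows.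

A face containing $b_{\bar F}$ has $\alpha_1=\bar F$, hence $F'=\emptyset$. So $Y_{\bar F}=Y'\cup(b_{\bar F}*O)$ with $Y'\cap(b_{\bar F}*O)=O$, where $O$ is the order complex of $\mathcal M_{>\bar F}$. Using the claim, and then (b),
$$H_i(Y_{\bar F},\operatorname{lk}_\Sigma F)\cong H_i(Y_{\bar F},Y')\cong H_i(b_{\bar F}*O,O)\cong\tilde H_{i-1}(O)\cong\begin{cases}K&i=2m-|F|,\\0&\text{otherwise.}\end{cases} \tag{9.5}$$
Since $2m-|F|=d-1-|F|$, this with (9.4) proves the assertion.

**Step 5: the other links, and CM.** We show that all other links are homology spheres. The link of $F\cup c'$ is $\operatorname{lk}_\Sigma F$, a sphere of dimension $2m-1-|F|=d-1-|F\cup c'|$.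

The link of $F\cup\{b_{\alpha_1},\dots,b_{\alpha_k}\}$, $k\ge1$, is the join of the following:

- the order complexes of the open intervals $(\alpha_j,\alpha_{j+1})$, which are Boolean by (9.2), hence spheres of dimension $|\alpha_{j+1}|-|\alpha_j|-2$;
- the order complex of $\mathcal M_{>\alpha_k}$, a $K$-homology sphere of dimension $2m-1-|\alpha_k|$ by (b);
- the part below $\alpha_1$. With $U=q(\alpha_1)\setminus F$, the elements below $\alpha_1$ whose image contains $F$ correspond to the proper subsets of $U$, so this part is
$$L(U)=\bigl\{F'\cup\{b_{\beta_1},\dots,b_{\beta_r}\}:\ r\ge1,\ F'\subseteq\beta_1\subsetneq\dots\subsetneq\beta_r\subsetneq U\bigr\}\cup2^U .$$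

The complex $L(U)$ has the homology of $S^{|U|-1}$. If $U=\emptyset$, then $L(U)=\{\emptyset\}=S^{-1}$. Let $U\ne\emptyset$. As $2^U$ is acyclic, $\tilde H_i(L(U))\cong H_i(L(U),2^U)$. Let $L'$ be the subcomplex of faces without $b_\emptyset$. The chains of $L'$ relative to $2^U$, filtered by $r\ge1$, have as graded pieces sums of shifted augmented chain complexes of full simplices on nonempty sets $\beta_1$; so $H_*(L',2^U)=0$. Faces containing $b_\emptyset$ have $F'=\emptyset$. So $H_i(L(U),2^U)\cong H_i(L(U),L')\cong\tilde H_{i-1}(O_U)$, with $O_U\cong S^{|U|-2}$ the order complex of the proper nonempty subsets of $U$. This is $K$ for $i=|U|-1$ and $0$ otherwise.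

By the Künneth formula for joins, the link has the homology of a sphere, and its dimension is
$$(|\alpha_1|-|F|)+\sum_{j=1}^{k-1}(|\alpha_{j+1}|-|\alpha_j|-1)+(2m-|\alpha_k|)-1=2m-|F|-k=d-1-(|F|+k).$$

By Reisner's criterion, $\Delta$ is CM over $K$. Moreover
$$\dim Z_F=1\text{ for faces }F\notin\Sigma,\qquad\dim Z_F=\ell(F)\text{ for }F\in\Sigma. \tag{9.6}$$
Since $\ell(\emptyset)=1$, $Z_\emptyset=Kz$ for some $z\ne0$, and $a=0$. For a ridge, $\dim Z_G=\deg G-1$. So ridges not in $\Sigma$ have degree $2$. The ridges in $\Sigma$ are the facets of $\Sigma$; such an $F$ has degree $3$, its facets being $F\cup c'$ and $F\cup b_{\bar F}$ for the two lifts $\bar F$ of $F$.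

**Step 6: $z$ is nowhere zero.** First, all facets in $Y$ have the same coefficient up to sign. Such a facet is $F\cup\{b_{\alpha_0},\dots,b_{\alpha_k}\}$ with $q(\alpha_0)=F$ and a chain saturated up to size $2m$. If $x\in F$, replace $x$ by $b_{\alpha'}$, where $\alpha'<\alpha_0$ and $q(\alpha')=F\setminus x$. The two facets share a ridge that contains $b_{\alpha_0}$, so it is not in $\Sigma$ and has degree $2$. The cycle condition there says that the coefficients agree up to sign. Iterating, we reach facets with $F=\emptyset$, i.e. complete flags of $\mathcal M$ starting with $\bar\emptyset$. The barycentric subdivision of the sphere $P$ is strongly connected: any two facets are linked by a sequence of facets in which consecutive ones share a ridge. It maps onto the order complex of $\mathcal M_{>\bar\emptyset}$. So any two flags are linked through ridges containing $b_{\bar\emptyset}$, which have degree $2$. Hence all coefficients on $Y$ are $\pm t$ for one $t\in K$.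

Next, the facets containing $c'$. The group $E$ is abelian, so it acts on $\mathcal M$, and an element of $E\setminus E_0$ induces an automorphism $\iota$ of $\Delta$ that fixes $\Sigma$ and $c'$ and permutes the $b_\alpha$. As $E$ acts transitively on the faces of $P$ over $F$, $\iota$ exchanges the two lifts of every facet $F$ of $\Sigma$. For $F=\emptyset$ there is only the lift $\bar\emptyset$, and all isomorphisms in (9.4) and (9.5) come from inclusions of subcomplexes preserved by $\iota$ and from the cone point $b_{\bar\emptyset}$ fixed by $\iota$. So they are $\iota$-equivariant and identify $\tilde H_{2m}(\Delta)$ with $\tilde H_{2m-1}(\mathcal M_{>\bar\emptyset};K)$, where $\iota$ acts trivially by (b). Hence $\iota z=z$. Now let $F$ be a facet of $\Sigma$, and orient the three facets containing it as ($F$, then the extra vertex). Since $\iota z=z$ and $\iota$ fixes $F$ pointwise, the two coefficients at the facets $F\cup b_{\bar F}$ are equal, say to $t_F=\pm t$. The cycle condition at $F$ gives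
$$z_{F\cup c'}=-2t_F .$$
If $t=0$, then $z=0$, a contradiction. So $t\ne0$, and since $\operatorname{char}K\ne2$, $z$ is nowhere zero.

**Step 7: the spaces $C_F$ and the maps between them.** By (9.6), $C_F=0$ for $F\notin\Sigma$. For $F\in\Sigma$, $\dim C_F=\ell(F)-1$, which is $1$ if $F$ meets all $T_i$ and $0$ otherwise. Let $F$ and $F'=F\cup v$ be faces of $\Sigma$, with $F$ meeting all $T_i$. We claim that $C_F\to C_{F'}$ is bijective.

In the top degree, (9.4) says that discarding the coefficients at facets containing $c'$ gives an isomorphism $Z_F\cong\bigoplus_{\bar F}Z_{\bar F}$. Here $Z_{\bar F}$ is the space of relative cycles on the facets $A\supseteq F$ of $Y$ whose chain is $\ge\bar F$. By (9.5) each $Z_{\bar F}$ is one-dimensional. The restriction of $z$ to these facets lies in it and is nonzero, so it spans $Z_{\bar F}$. Likewise $Z_{F'}\cong\bigoplus_{\bar F'}Z_{\bar F'}$. Each lift $\bar F'$ has a unique lift of $F$ below it. The resulting map from lifts of $F'$ to lifts of $F$ commutes with $E$, which is transitive on the lifts of $F$, so it is surjective. Both sets have two elements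 by (9.3), so it is a bijection $\bar F'\mapsto\bar F$. A facet $A\supseteq F'$ with chain $\ge\bar F'$ has chain $\ge\bar F$, so the restriction $Z_F\to Z_{F'}$ maps the summand $Z_{\bar F}$ to $Z_{\bar F'}$ and the restriction of $z$ to the restriction of $z$. Hence $Z_F\to Z_{F'}$ is an isomorphism taking $z|_F$ to $z|_{F'}$, and $C_F\to C_{F'}$ is bijective.

**Step 8: count.** In (3.2) only faces $F\in\Sigma$ meeting all $T_i$ can contribute. If $F\setminus v$ still meets all $T_i$ for some $v\in F$, then $C_{F\setminus v}\to C_F$ is onto and $F$ contributes $0$. Otherwise all $C_{F\setminus v}$ vanish and $F$ contributes $1$. So $\mu(C)$ is the number of minimal faces of $\Sigma$ meeting all $T_i$, i.e. of choices of one vertex from each $T_i$: $\mu(C)=\prod n_i$. By (1.2) and Step 5, $\delta(\Delta)$ is the number of facets of $\Sigma$, i.e. of choices of one edge from each $T_i$: $\delta(\Delta)=\prod n_i$. So $\mu(C)=\delta(\Delta)$, and by Proposition 3.1 $\Delta$ is almost Gorenstein$^*$ with $\delta(\Delta)=n_1\cdots n_m$. This proves Theorem C. $\blacksquare$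

**Proof of Theorem B, part 3, and of the parity criterion.** Let $d=2m+1\ge5$ and $\operatorname{char}K\ne2$. Theorem C with all $n_i=3$ gives $3^m\in\mathcal D(d,K)$. Since $3^m$ is odd, (8.2) gives all odd $k\ge3^m$ and all even $k\ge0$. The upper inclusion was shown in Section 8. Finally, if $d$ is even or $\operatorname{char}K=2$, part 1 says that $\delta$ is always even. Otherwise $d$ is odd, $d\ge3$, $\operatorname{char}K\ne2$, and parts 2 and 3 provide an odd value. $\blacksquare$
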